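# Monochromatic induced paths need more than order $k^2\log k\cdot n$ edges

## 1. The theorem, and the estimate it contradicts

Throughout, $\log$ is the natural logarithm, $P_n$ is the path on $n$ vertices and $C_n$ is the cycle on $n$ vertices.

**Theorem 1.** There are absolute constants $c>0$ and $k_0$ such that for every $k\ge k_0$ there is $n_0(k)$ with
$$\widehat R_{\mathrm{ind},k}(P_n)\ \ge\ c\,\frac{k^2(\log k)^{3/2}}{(\log\log k)^{5/2}}\;n\qquad\text{for all } n\ge n_0(k). \tag{1}$$
Consequently, with $c/2$ in place of $c$, the same bound holds for $\widehat R_{\mathrm{ind},k}(C_n)$ for all large $n$ (even or odd).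

Here are the notions in the statement. For a graph $H$ and an integer $k\ge2$, the $k$-colour size–Ramsey number $\widehat R_k(H)$ is the minimum number of edges in a graph $G$ such that every $k$-edge-colouring of $G$ contains a monochromatic copy of $H$. The $k$-colour induced size–Ramsey number $\widehat R_{\mathrm{ind},k}(H)$ is the minimum number of edges in a graph $G$ such that every $k$-edge-colouring of $G$ contains a monochromatic copy of $H$ that is induced in $G$. "Induced in $G$" means that the vertex set of the copy spans no further edge of $G$, of any colour. The colour class may contain many copies of $H$, but a copy counts only if the whole of $G$ adds nothing to it. An induced copy is a copy, so $\widehat R_{\mathrm{ind},k}(H)\ge\widehat R_k(H)$.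

Two facts are known. First, for every $k\ge2$ and every even $n\ge100\log k$ one has $\widehat R_k(C_n)=\Theta(k^2\log k)\,n$. Second, Bradač, Draganić and Sudakov showed that $\widehat R_{\mathrm{ind},k}(C_n)$ is finite, indeed at most $O(k^{102}n)$, for sufficiently long even cycles. The question of these notes comes from Lanchao Wang and Xiaolin Wang, "The Multicolour Size–Ramsey Number of an Even Cycle", arXiv:2608.30481 (2026).

**Conjecture.** For every $k\ge 2$ and every sufficiently large even $n$, $\widehat R_{\mathrm{ind},k}(C_n)=\Theta(k^2\log k)\,n$. That is, there are absolute constants $c',C'>0$ such that for every $k\ge2$ there is $n_0(k)$ with $c'k^2\log k\cdot n\le\widehat R_{\mathrm{ind},k}(C_n)\le C'k^2\log k\cdot n$ for all even $n\ge n_0(k)$.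

**Corollary 2.** The conjecture is false. Its lower bound is true, but its upper bound fails for every constant $C'$.

*Proof of the cycle statement in Theorem 1 and of Corollary 2, given* (1). Deleting a vertex from a monochromatic induced $C_n$ leaves a monochromatic induced $P_{n-1}$. So $\widehat R_{\mathrm{ind},k}(C_n)\ge\widehat R_{\mathrm{ind},k}(P_{n-1})$. Since $n-1\ge n/2$, the bound (1) holds for $C_n$ with $c/2$ in place of $c$. The lower bound in the conjecture holds because $\widehat R_{\mathrm{ind},k}\ge\widehat R_k$. As for the upper bound, the ratio of our lower bound to $k^2\log k\cdot n$ is $\frac c2(\log k)^{1/2}/(\log\log k)^{5/2}$, which tends to infinity with $k$. So for every constant $C'$ there is a $k$ with $\widehat R_{\mathrm{ind},k}(C_n)>C'k^2\log k\cdot n$ for all large even $n$. $\square$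

Two more immediate consequences. Combined with the quoted value of $\widehat R_k(C_n)$, the theorem gives $\widehat R_{\mathrm{ind},k}(C_n)/\widehat R_k(C_n)\ge c''\sqrt{\log k}/(\log\log k)^{5/2}$ for $k\ge k_0$ and all large even $n$, with an absolute $c''>0$. And if a graph $F$ contains an induced path on $n$ vertices, then $\widehat R_{\mathrm{ind},k}(F)\ge\widehat R_{\mathrm{ind},k}(P_n)$. The exact order of $\widehat R_{\mathrm{ind},k}(C_n)/n$ for even $n$ is not determined here, and no upper bound is claimed.

Now unpack (1). A lower bound on a size–Ramsey number is a statement about all graphs with few edges. We must show: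

> For $k\ge k_0$ and $n\ge n_0(k)$, every graph $G$ with at most $10^{-9}\dfrac{k^2(\log k)^{3/2}}{(\log\log k)^{5/2}}\,n$ edges has a $k$-edge-colouring in which no monochromatic $P_n$ is induced in $G$.

The graph is given by an adversary and the colouring is ours. There is no bound on the number of vertices of $G$, and $n_0(k)$ must not depend on $G$. From now on $k\ge k_0$, a large absolute constant, and $n$ is sufficiently large in terms of $k$ only. "W.h.p." means with probability tending to $1$ as $n\to\infty$ with $k$ fixed, uniformly over the graphs considered.

## 2. The path $P_3$, and what inducedness changes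

**The path $P_3$.** A graph with at most $k$ edges can be given pairwise distinct colours, so $\widehat R_k(P_3)\ge k+1$. The star $K_{1,k+1}$ has $k+1$ edges, two of which share a colour; they form a $P_3$, and it is induced because leaves of a star are not adjacent. So $\widehat R_k(P_3)=\widehat R_{\mathrm{ind},k}(P_3)=k+1$.

**A triangle.** Colour $K_3$ with two colours. Two edges get the same colour, so there is a monochromatic $P_3$. It is never induced, since the third edge is present.

**A complete bipartite graph.** Take $K_{s,s}$ with $s\ge n\ge4$ and give all edges the same colour. There is a monochromatic $P_n$. But no $P_n$ is induced: four consecutive vertices $v_1v_2v_3v_4$ have $v_1,v_4$ in opposite parts, so $v_1v_4$ is an edge of $G$. In the induced problem a complete bipartite graph of any size costs one colour.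

The last example is the effect behind Theorem 1. Where $G$ is dense in a robust sense, one colour may be used much more generously than in the ordinary problem. The adversary will not hand us complete bipartite graphs, and most of the work is to find a usable weaker property.

## 3. Covering by few vertices, and a bound of order $k^2n$

**Lemma 3 (cover colouring).**
(a) If every edge of a path on $n$ vertices touches a set $Q$, then the path has at least $\lfloor n/2\rfloor\ge n/3$ vertices in $Q$.
(b) Edges that all touch a set $Q$ can be coloured with at most $5|Q|/n+1$ colours without a monochromatic $P_n$.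

*Proof.* (a) The path contains $\lfloor n/2\rfloor$ pairwise disjoint edges, each with a vertex in $Q$. (b) Split $Q$ into at most $|Q|/\lfloor n/4\rfloor+1\le5|Q|/n+1$ parts of size at most $\lfloor n/4\rfloor<\lfloor n/2\rfloor$ (here $\lfloor n/4\rfloor\ge(n-3)/4\ge n/5$ for $n\ge15$). Use one colour per part, and give each edge the colour of a part it touches. In one colour all edges touch a set with fewer than $\lfloor n/2\rfloor$ vertices, so (a) excludes $P_n$. $\square$

Recall Vizing's theorem: a graph of maximum degree $\Delta$ has an edge-colouring with $\Delta+1$ colours in which every class is a matching. A matching contains no $P_3$.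

**Warm-up.** For $k\ge6$ and $n\ge15$ every graph $G$ with at most $k^2n/100$ edges has a $k$-colouring without a monochromatic $P_n$. Let $H$ be the set of vertices of degree at least $k/4$. Then $|H|\le 2\cdot\frac{k^2n}{100}\big/\frac k4=0.08\,kn$. By Lemma 3 the edges touching $H$ need at most $0.4k+1$ colours. The other edges form a graph of maximum degree less than $k/4$, and Vizing needs at most $k/4+1$ colours. In total this is at most $0.65k+2\le k$.

**Where this stops.** With $E$ edges and a degree threshold $d$ in place of $k/4$, the budget is $10E/(dn)+1$ colours for the cover and $d+1$ for Vizing. Their sum is at least $2\sqrt{10E/n}$, so the budget $k$ forces $E\le k^2n/40$, whatever $d$ is. To reach $E=Kk^2\log k\cdot n$ two things must be improved. If the high-degree set $H$ is to have size about $kn$, up to factors depending on $K$, the threshold must be about $k\log k$. Then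

* the vertices of degree between $k/20$ and about $k\log k$ have too large a degree for Vizing (Section 5);
* the edges inside $H$ need too many colours if $H$ is larger than a small multiple of $kn$, and for $K\ge 1$ it may be larger (Sections 6 to 10).

Inducedness is used only in the second part.

## 4. Tail bounds and negative association

Let $X$ be binomial with mean at most $\mu$. Then
$$\Pr(X\ge2\mu)\le e^{-\mu/3},\tag{2}$$
$$\Pr(X\ge x)\le(e\mu/x)^x\qquad\text{for }x>\mu.\tag{3}$$
Both come from $\Pr(X\ge x)\le e^{-sx}\,\mathbb E e^{sX}\le\exp(\mu(e^s-1)-sx)$ for $s>0$. With $s=\log(x/\mu)$ the exponent is $x-\mu-x\log(x/\mu)\le x-x\log(x/\mu)$, which is (3). With $x=2\mu$, $s=\log2$ it is $\mu(1-2\log2)\le-\mu/3$, which is (2).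

**Dependent trials.** Let $I_1,\dots,I_\kappa\in\{0,1\}$ be revealed one after another, and suppose that given the whole past each $I_s$ equals $1$ with probability at least $0.45$. Then
$$\Pr\Big(\sum_sI_s<0.3\kappa\Big)\le e^{-0.045\kappa}.\tag{4}$$
Indeed, for $h>0$ the conditional expectation of $e^{-hI_s}$ given the past is $1-p(1-e^{-h})$ with some $p\ge0.45$. So it is at most $0.55+0.45e^{-h}\le e^{-0.45h+h^2/8}$, by Hoeffding's lemma. Conditioning successively, $\mathbb E e^{-h\sum I_s}\le e^{(-0.45h+h^2/8)\kappa}$. By Markov's inequality the probability in (4) is at most $e^{0.3h\kappa}e^{(-0.45h+h^2/8)\kappa}$. With $h=0.6$ the exponent is $(-0.09+0.045)\kappa$.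

**Negative association.** Throw $r$ balls independently. Each lands in box $a\in[m]$ with probability $q$ (the same for every box, $mq\le1$), or in no box. Let $Y_a$ be the number of balls in box $a$. Multinomial counts are negatively associated (Joag-Dev–Proschan, Ann. Statist. 1983), and in particular
$$\Pr(Y_a<t\text{ for all }a)\le\prod_a\Pr(Y_a<t).\tag{5}$$
For instance, with one ball, two boxes, $q=\frac12$ and $t=1$, the left side is $0$ and the right side is $\frac14$.

## 5. Edges with an endpoint of degree below $\delta k\log k$

**Lemma 4.** Let $1\le K\le\log k$, $\delta=\frac1{4000\log(eK)}$, $D_0=\delta k\log k$. Let $G$ have at most $E=Kk^2\log k\cdot n$ edges and let $H=\{v:\deg v\ge D_0\}$. Then all edges of $G$ not inside $H$ can be coloured with at most $k/5$ colours without a monochromatic $P_n$ (induced or not).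

**What we are after.** Vizing gives each of the roughly $D_0$ edges at a vertex its own colour, and $D_0/k=\delta\log k\to\infty$. To save, a vertex must give one colour to many of its edges. This is harmless under a simple condition. Split the vertices at random into leaves and centres, and split the centres into small sets $X_a$. Let each leaf use the current colour only towards a single $X_a$. Then a monochromatic path sees centres from one $X_a$ only, and it is short if $|X_a|<n/3$.

How many edges can a leaf dispose of at once? To have small sets $X_a$ we need many labels, at least $k$ of them, so a label drawn blindly may catch hardly any of the neighbours of a given vertex. But the leaf may choose the best label. An event of probability $k^{-0.51}$ for one label will happen for some label among at least $k$. This lets the leaf dispose of order $\log k/\log\log k$ edges at least. The logarithm saved here is what makes degrees of order $\delta k\log k$ affordable.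

*Proof of Lemma 4.*

**Step 1: levels and owners.** We sort the vertices by degree, so that each edge is handled by its endpoint of smaller degree. Let $r_j=D_02^{-j}$ and let $J$ be minimal with $r_J\le k/20$. Since $\delta\log k\ge\frac{\log k}{4000(1+\log\log k)}>\frac1{20}$, we have $J\ge1$. By minimality $r_{J-1}>k/20$, hence $r_j>k/40$ for all $j\le J$, and $2^J=D_0/r_J\le40\,\delta\log k$. As $\delta\le1/4000$, this gives $2^J\le\log k$ and $J\le2\log\log k$.

Let $T_j=\{v:\deg v\ge r_j\}$ for $0\le j\le J$, so $T_0=H$. Let $U_j=T_j\setminus T_{j-1}$ for $1\le j\le J$, $T_{J+1}=V$ and $U_{J+1}=V\setminus T_J$. Say that $H$ is level $0$ and $U_j$ is level $j$. Counting degrees, for $j\le J$,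
$$|T_j|\le2E/r_j=2^{j+1}(K/\delta)kn.\tag{6}$$
A vertex $v\in U_i$, $i\ge1$, *owns* its edges to $T_i$. Every edge not inside $H$ is owned by its endpoint of larger level, or by both endpoints if the levels are equal. Owners are never in $H$. Let $O(v)$ be the current set of uncoloured edges owned by $v$.

**Step 2: the parameters.** We fix the number of labels, the number of colours and the number of edges to be disposed of at once. For $1\le j\le J$ put
$$\ell_j=\log\frac{16K4^j}{\delta^2},\quad\theta_j=\frac1{2\ell_j}\le\frac12,\quad t_j=\lfloor\theta_j\log k\rfloor,\quad m_j=\Big\lceil2^{j+3}\tfrac K\delta k\Big\rceil,\quad\kappa_j=\lceil8\delta k2^{-j}\ell_j\rceil.$$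
Since $4^J\le1600\,\delta^2\log^2k$, we have $\ell_j\le\log(25600K\log^2k)\le4\log\log k$ for large $k$ (recall $K\le\log k$). So $\theta_j\log k\ge\frac{\log k}{8\log\log k}\ge10$, and therefore $t_j\ge\theta_j\log k-1\ge0.9\,\theta_j\log k$.

**Step 3: the random process.** For $j=1,\dots,J$ use $\kappa_j$ new colours one after another. For each such colour, every vertex of $T_j$ independently (and independently of the past) becomes a *centre* or a *leaf* with probability $\frac12$ each, and gets an independent uniform label in $[m_j]$. Let $X_a$ be the set of centres with label $a$. Every leaf $v\in T_j\setminus H$ that has not yet failed chooses a label $a$ maximising the number of edges of $O(v)$ going to $X_a$, and gives all these edges the current colour. A vertex $v\in T_j\setminus H$, not failed before, *fails* at step $j$ if $|O(v)|>r_j$ after step $j$. Let $F$ be the set of vertices that fail at some step.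

The process is consistent. If $v\in U_i$ with $1\le i\le j$, then the edges of $O(v)$ go to $T_i\subseteq T_j$, so their other ends receive roles. A coloured edge joins a leaf to a centre and is coloured by its leaf, so two owners never compete for an edge within one colour.

**Step 4: these colours contain no $P_n$.** In such a colour every edge joins a leaf to a centre and was coloured by its leaf, so all edges at a leaf go to one set $X_a$. A monochromatic path alternates between leaves and centres, and two centres next to the same leaf have the same label. So all centres of the path lie in one $X_a$, and every edge of the path touches $X_a$. By (6), $\mathbb E|X_a|=|T_j|/(2m_j)\le n/8$, and (2) gives $\Pr(|X_a|\ge n/3)\le\Pr(|X_a|\ge n/4)\le e^{-n/24}$. The number of pairs (colour, label) is bounded in terms of $k$. So w.h.p. all $|X_a|<n/3$, and then Lemma 3(a) excludes $P_n$.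

**Step 5: one colour usually serves a vertex well.** Fix $j$, a vertex $v\in T_j\setminus H$ that has not failed before step $j$, and the history before some colour of step $j$. Suppose $|O(v)|>r_j$. We show that with probability at least $0.45$ the vertex $v$ colours at least $t_j$ edges of $O(v)$ in this colour; call this a *success*.

Write $m=m_j$, $t=t_j$, $r=\lceil r_j\rceil$. Choose $r$ neighbours of $v$ along $O(v)$ and let $Y_a$ be the number of them that are centres with label $a$. Then $Y_a$ is binomial with parameters $r$ and $1/(2m)$. Since $t\le\frac12\log k\le r$, $\binom rt\ge(r/t)^t$ and $1-\frac1{2m}\ge e^{-1/m}$,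
$$\Pr(Y_a\ge t)\ge\binom rt\Big(\frac1{2m}\Big)^t\Big(1-\frac1{2m}\Big)^r\ge\Big(\frac r{2mt}\Big)^te^{-r/m}.$$
The last factor is mild: from $r\le r_j+1$ and $m\ge 2^{j+3}(K/\delta)k$,
$$\frac rm\le\frac{\delta^2\log k}{8\cdot4^jK}+\frac1m\le0.01\log k.$$
For the first factor use $2m\le2^{j+5}(K/\delta)k$ and $t\le\frac12\log k$:
$$\frac r{2mt}\ge\frac{\delta^2\log k}{32\cdot4^jKt}\ge\frac{\delta^2}{16\cdot4^jK}=e^{-\ell_j}.$$
As $t\le\theta_j\log k$ and $\ell_j\theta_j=\frac12$, we get $\Pr(Y_a\ge t)\ge e^{-\ell_j\theta_j\log k}k^{-0.01}=k^{-0.51}$. There are $m\ge k$ labels, so (5) gives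
$$\Pr(\forall a:\ Y_a<t)\le\prod_a\Pr(Y_a<t)\le(1-k^{-0.51})^k\le\exp(-k^{0.49})\le0.1.$$
Independently of its neighbours, $v$ is a leaf with probability $\frac12$. So a success has probability at least $\frac12\cdot0.9=0.45$.

(A blind choice would not do. For $j=J$ we have $r\le k/20+1$ and $m\ge k$, so the mean $r/(2m)$ of $Y_a$ is below $1$.)

**Step 6: few vertices fail.** Let $v\in T_j\setminus H$ not have failed before step $j$. At the start of step $j$ we have $|O(v)|\le2r_j$: if $v\in U_j$, because $\deg v<r_{j-1}=2r_j$; otherwise because $v$ did not fail at step $j-1$. For $s\le\kappa_j$ let $I_s=1$ if $|O(v)|\le r_j$ before the $s$-th colour of step $j$ or $v$ has a success in that colour, and $I_s=0$ otherwise. By Step 5, $\Pr(I_s=1)\ge0.45$ given the past.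

If $v$ fails at step $j$, then $|O(v)|>r_j$ throughout the step, since $O(v)$ only shrinks. So $\sum_sI_s$ is the number of successes. Each success removes at least $t_j$ edges from $O(v)$, and during the step $|O(v)|$ dropped by less than $2r_j-r_j=r_j$. Hence
$$\sum_sI_s<\frac{r_j}{t_j}\le\frac{\delta k2^{-j}\log k}{0.9\,\theta_j\log k}=\frac{2\delta k2^{-j}\ell_j}{0.9}\le\frac{2}{0.9\cdot8}\kappa_j<0.3\kappa_j.$$
By (4) this has probability at most $e^{-0.045\kappa_j}$. Here $\kappa_j\ge8\delta k2^{-j}\ell_j=8\ell_jr_j/\log k\ge k/(5\log k)$, because $r_j>k/40$ and $\ell_j\ge1$. All failing vertices lie in $T_J$, and $|T_J|\le2E/r_J\le80Kk\log k\cdot n$. So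
$$\mathbb E|F|\le80Kk\log k\cdot n\cdot J\,e^{-0.009k/\log k}\le n/100,$$
and by Markov $|F|<n/3$ with probability at least $0.9$. Fix an outcome in which $|F|<n/3$ and all $|X_a|<n/3$.

**Step 7: the remaining edges.** Now every owner has few edges left and distinct colours are affordable. Give all still uncoloured edges (not inside $H$) that touch $F$ one new colour; by Lemma 3(a) it contains no $P_n$. Every $v\notin H\cup F$ now owns at most $k/20$ uncoloured edges: for $v\in T_J$ because it did not fail at step $J$ and $r_J\le k/20$, and for $v\in U_{J+1}$ because $\deg v<r_J$.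

*Edges between different levels.* Each $v$ gives distinct colours from a common palette of $\lfloor k/20\rfloor$ colours to its owned edges going to smaller levels. In one such colour no vertex has two neighbours of smaller level. Along a monochromatic path the level changes at each edge, and no interior vertex has a level above both its neighbours. So the level sequence strictly decreases and then strictly increases (for example $3,1,0,2$). There are $J+2$ levels, so the path has at most $2(J+2)<n$ vertices.

*Edges within one level.* These are owned by both endpoints, so they form a graph of maximum degree at most $\lfloor k/20\rfloor$. By Vizing, $\lfloor k/20\rfloor+1$ colours make all classes matchings.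

**Step 8: counting colours.** Since $\sum_{j\ge1}2^{-j}=1$ and $\sum_{j\ge1}j2^{-j}=2$,
$$\sum_j\kappa_j\le J+8\delta k\sum_{j\ge1}2^{-j}\ell_j=J+8\delta k\Big(\log\frac{16K}{\delta^2}+2\log4\Big)=J+8\delta k\log\frac{256K}{\delta^2}.$$
Put $L=\log(eK)\ge1$, so $\delta=1/(4000L)$. Using $\log K\le L$ and $\log L\le L$,
$$\log(256K/\delta^2)\le5.6+L+2\log4000+2\log L\le22.2+3L\le25.2L.$$
So $8\delta\log(256K/\delta^2)\le8\cdot25.2/4000<0.06$. Adding the colour for $F$ and the two palettes of Step 7, at most $0.06k+J+0.1k+2\le k/5$ colours are used. $\square$

**Corollary 5.** Let $c_1=10^{-6}$. Every graph with at most $c_1k^2\log k\cdot n$ edges can be coloured with at most $k/4$ colours without a monochromatic $P_n$.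

*Proof.* Apply Lemma 4 with $K=1$, $\delta=1/4000$. The actual number of edges gives $|H|\le2c_1k^2\log k\cdot n/(\delta k\log k)=0.008\,kn$. Colour the edges inside $H$ by Lemma 3(b) with at most $0.04k+1$ further colours. In total this is at most $k/5+0.04k+1\le k/4$. $\square$

## 6. Why small random parts are too expensive inside the core

From now on $G$ has at most $E=Kk^2\log k\cdot n$ edges, with $K$ growing slowly with $k$ (fixed in Section 7). Lemma 4 handles the edges not inside $H$. For the core, $|H|\le2E/D_0=\frac{2K}\delta kn$. With $C=2K/\delta$ this is $Ckn$, and $C\ge8000$. Cover colouring of $H$ would cost about $5Ck$ colours, far above $k$.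

**A first attempt: random parts of size below $n/3$.** Suppose $|H|=N\ge Ckn$. For one colour let every vertex of $H$ choose a role, $X$ or $Y$, and one of $m$ labels, all at random. Colour only edges from role $X$ to role $Y$ with equal labels. To keep each part safely below $n/3$ take $m=\lceil4N/n\rceil$, so a part has expected size at most $n/8$. Then no $P_n$ appears, by Lemma 3(a). An ordered pair $(u,v)$ is captured, $u$ in role $X$ and $v$ in role $Y$, with probability $\frac1{4m}$. Corollary 5 can absorb $c_1k^2\log k\cdot n$ uncaptured edges, a fraction $c_1/K$ of $E$. So we want $\kappa$ independent such colours with $(1-\frac1{4m})^\kappa\le e^{-M}$, where $M$ is about $\log(K/c_1)$. Since $-\log(1-x)\le x/(1-x)$, this forces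
$$\kappa\ge(4m-1)M\ge(16Ck-1)M\ge15\,CkM>k .$$

So this fails by a factor of order $CM$, and the remedy has a price that can be named: the parts must be larger by a factor $\lambda$ of order $CM$, so that a part has about $\lambda n/2$ vertices. Then Lemma 3(a) says nothing, and a monochromatic $P_n$ really can appear, for instance if $G$ is complete bipartite between the two parts.

**What an induced path in large parts looks like.** Let $X',Y'$ be the two parts. A monochromatic induced $P_n$ between them gives $A'\subseteq X'$ and $B'\subseteq Y'$ with $|A'|,|B'|\ge n/3$ such that every vertex of $A'$ has at most two neighbours in $B'$. This is a large hole between random sets. If $G$ is robustly dense between the sets $X$ and $Y$ from which $X',Y'$ were drawn, holes should be rare. Three questions arise.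

* Which form of "robustly dense" can be had, in an arbitrary $G$, for almost all of $H\times H$? (Section 7)
* How do we run random colours on many rectangles at once? (Section 8)
* Why do random sets avoid holes? (Section 9)

For the third, a union bound over all choices of $A'$ is hopeless. If $\alpha|X|=\lambda n/2$, where $\alpha$ is the probability that a vertex of $X$ lands in $X'$, and $s=n/3$ is an integer, the expected number of $s$-subsets of $X'$ is $\binom{|X|}s\alpha^s\ge(\alpha|X|/s)^s=(3\lambda/2)^{n/3}$, exponentially large with a base that grows with $\lambda$. Section 9 replaces $A'$ by a small subset, a fingerprint.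

## 7. Parameters, and a partition of $H\times H$ into sparse, good and leftover rectangles

Let
$$K=\frac{10^{-9}\sqrt{\log k}}{(\log\log k)^{5/2}},\quad\delta=\tfrac1{4000\log(eK)},\quad C=\tfrac{2K}\delta=8000K\log(eK),\quad M=\log\tfrac{8K}{c_1},$$
$$\lambda=320\,CM,\quad\varepsilon=\tfrac1{100\lambda},\quad\varepsilon_1=\lambda^{-2},\quad\varepsilon_2=\tfrac1{4\lambda},\quad\zeta=\tfrac1{100\log\lambda},\quad D=\lceil\varepsilon^{-2}\log(1/\varepsilon_1)\rceil.$$
For large $k$ we have $1\le K\le\log k$. The roles are as follows.

* $Ckn$ bounds the core, and $e^{-M}$ is the fraction of edges we may miss.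
* $\lambda n/2$ is the size of the parts.
* $\varepsilon$ is the resolution at which density is tested; it is chosen so that $\varepsilon\lambda n/2=n/200$.
* $\varepsilon_1$ bounds the leftover area and $\varepsilon_2$ the leftover seen from one vertex.
* $\zeta n$ bounds the fingerprints, and $D$ is the depth of the decomposition.

**Bounds on the parameters.** For large $k$, $\log(eK)\le\log\log k$ and $M\le\log\log k$, since $K\le\sqrt{\log k}$. Hence
$$\lambda=320\cdot8000\,K\log(eK)M\le2.56\cdot10^6K(\log\log k)^2=2.56\cdot10^{-3}\frac{\sqrt{\log k}}{(\log\log k)^{1/2}}.\tag{7}$$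
Thus $C\le\lambda\le\sqrt{\log k}$ and $\log\lambda\le\log\log k$. Also $M\ge\log(8\cdot10^6)\ge15$ and $\lambda\ge2.56\cdot10^6\cdot15\ge10^7$.

Apply Lemma 4 to $G$ with this $K$. It remains to colour the edges inside $H$ with new colours, where $|H|\le Ckn$. Adding isolated vertices to $G$ and to $H$ changes neither edges nor inducedness, so assume $N:=|H|=\lceil Ckn\rceil$, whence $Ckn\le N\le2Ckn$. For $A,B\subseteq H$ put $e(A,B)=|\{(a,b)\in A\times B:ab\in E(G)\}|$. Let
$$\rho=\frac{c_1k^2\log k\cdot n}{2N^2},\qquad\text{so}\qquad\rho^{-1}\le\frac{8C^2n}{c_1\log k}.\tag{8}$$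

**Two inequalities.** These are the two places where the size of $K$ matters. The first will bound the length of a fingerprint:
$$\rho^{-1}\log(1/\varepsilon)+1\le\zeta n.\tag{9}$$
Indeed $\log(1/\varepsilon)=\log(100\lambda)\le2\log\lambda$. Moreover $C\log\lambda\le8000K(\log\log k)^2=8\cdot10^{-6}\sqrt{\log k}/(\log\log k)^{1/2}$, so
$$C^2(\log\lambda)^2\le(8\cdot10^{-6})^2\frac{\log k}{\log\log k}\le\frac{c_1\log k}{3200}.$$
Hence $\rho^{-1}\log(1/\varepsilon)\le\frac{16C^2\log\lambda}{c_1\log k}n\le\frac n{200\log\lambda}=\zeta n/2$, and $1\le\zeta n/2$ for large $n$.

The second will bound the number of rectangles: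
$$2^{D+1}\le k^{1/4}.\tag{10}$$
Indeed $D+1\le10^4\lambda^2\cdot2\log\lambda+2$. By (7), $\lambda^2\log\lambda\le6.6\cdot10^{-6}\log k$, so $D+1\le0.14\log k+2\le\frac{\log k}{4\log2}$. Inequality (10) needs $\lambda^2\log\lambda$ to be at most a small multiple of $\log k$. Up to powers of $\log\log k$ this means $K\lesssim\sqrt{\log k}$, and this is how the exponent $\frac32$ in (1) arises.

**Definition.** Rectangles are sets $X\times Y$ with $X,Y\subseteq H$ nonempty; $X$ and $Y$ may overlap. Call $X\times Y$ *sparse* if $e(X,Y)\le\rho|X||Y|$. Call it *good* if $e(A,B)>\rho|A||B|$ for all $A\subseteq X$, $B\subseteq Y$ with $|A|\ge\varepsilon|X|$, $|B|\ge\varepsilon|Y|$.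

For instance, since $\rho<1$ for large $n$, a rectangle with $X\cap Y=\emptyset$ and all pairs adjacent is good. If at least $\varepsilon|X|$ vertices of $X$ have no neighbour in $Y$, the rectangle is not good.

**Decomposition.** The purpose is to cut $H\times H$ into few rectangles, each sparse or good, up to a remainder of small area. Start with $\mathcal U_0=\{H\times H\}$. Given $\mathcal U_i$, put its good members on the good list. Any other member $X\times Y$ contains a sparse $A\times B$ with $|A|\ge\varepsilon|X|$, $|B|\ge\varepsilon|Y|$. Put $A\times B$ on the sparse list, and put $A\times(Y\setminus B)$ and $(X\setminus A)\times Y$ (if nonempty) into $\mathcal U_{i+1}$. Stop at $\mathcal U_D$; its members are called *leftover*.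

*Example.* Let $H$ be the disjoint union of $P$ and $Q$ of equal size, with all $P$–$Q$ pairs adjacent and no others. In $H\times H$ we may remove the sparse rectangle $P\times P$, leaving $\mathcal U_1=\{P\times Q,\,Q\times H\}$. The first is good. The second contains the sparse $Q\times Q$; removing it leaves $\mathcal U_2=\{Q\times P\}$, which is good. So there are two sparse and two good rectangles and nothing is left over.

In general $|\mathcal U_i|\le2^i$. A member of $\mathcal U_i$ that is not good loses area $|A||B|\ge\varepsilon^2|X||Y|$, and a good member leaves the process, so the total area of $\mathcal U_{i+1}$ is at most $(1-\varepsilon^2)$ times that of $\mathcal U_i$. Hence $H\times H$ is partitioned into sparse, good and leftover rectangles such that: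

* the sparse rectangles contain at most $\rho N^2=\frac12c_1k^2\log k\cdot n$ pairs $(u,v)$ with $uv\in E(G)$;
* the leftover rectangles have total area at most $e^{-\varepsilon^2D}N^2\le\varepsilon_1N^2$;
* there are at most $\sum_{i<D}2^i$ good and $2^D$ leftover rectangles, together fewer than $2^{D+1}\le k^{1/4}$.

Write the good and leftover rectangles as $X_l\times Y_l$ with $x_l=|X_l|$, $y_l=|Y_l|$. Call one *tiny* if $x_ly_l<\lambda nN$ and *big* otherwise. Let $\mathrm{Bd}$ be the set of $u\in H$ with $\sum y_l>\varepsilon_2N$ over leftover $l$ with $u\in X_l$, or $\sum x_l>\varepsilon_2N$ over leftover $l$ with $u\in Y_l$. Summed over all $u\in H$, each of these two sums equals the total leftover area, which is at most $\varepsilon_1N^2$. So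
$$|\mathrm{Bd}|\le2(\varepsilon_1/\varepsilon_2)N.\tag{11}$$

## 8. Random colours on a family of disjoint rectangles

We generalise the random colour of Section 6 from the one rectangle $H\times H$ to a family. The parameter $b$ controls the size of the parts, and $\sigma$ says which share of $N$ a vertex sees in the family.

**Set-up.** Let $\mathcal L$ be a family of pairwise disjoint rectangles $X_l\times Y_l$, let $W\subseteq H$ and $\sigma,b>0$. Suppose $x_ly_l\ge\sigma Nb$ for all $l\in\mathcal L$. Suppose also that for every $u\in W$ both $\sum_{l:u\in X_l}y_l\le\sigma N$ and $\sum_{l:u\in Y_l}x_l\le\sigma N$. Put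
$$\mu_l=\lceil x_ly_l/(\sigma Nb)\rceil\le2x_ly_l/(\sigma Nb).$$

**Definition.** A *random colour* is generated as follows, independently for all $u\in W$. The vertex $u$ gets role $X$ or $Y$ with probability $\frac12$ each. With role $X$ it picks a type $l$ with $u\in X_l$, each such $l$ with probability $y_l/(\sigma N)$, or none. With role $Y$ it picks a type $l$ with $u\in Y_l$, each with probability $x_l/(\sigma N)$, or none. Then it picks a uniform label in $[\mu_l]$. Let $X'_{l,a}$ and $Y'_{l,a}$ be the sets of vertices of type $l$, label $a$, and role $X$, resp. $Y$.

The probabilities make sense by the two sum conditions, and all the sets $X'_{l,a},Y'_{l,a}$ of one random colour are pairwise disjoint, because a vertex has one role, at most one type and one label. For $\mathcal L=\{H\times H\}$, $W=H$ and $\sigma=1$ we recover Section 6 with $\lceil N/b\rceil$ labels.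

A vertex of $X_l\cap W$ is in $X'_{l,a}$ with probability $\alpha_l$, and a vertex of $Y_l\cap W$ is in $Y'_{l,a}$ with probability $\beta_l$, where
$$\alpha_l=\frac{y_l}{2\sigma N\mu_l}\le\frac b{2x_l},\qquad\beta_l=\frac{x_l}{2\sigma N\mu_l}\le\frac b{2y_l}.\tag{12}$$
So every part has expected size at most $b/2$. For $(u,v)\in X_l\times Y_l$ with $u\ne v$ in $W$,
$$\Pr(\exists a:\ u\in X'_{l,a},\,v\in Y'_{l,a})=\alpha_l\beta_l\mu_l=\frac{x_ly_l}{4\sigma^2N^2\mu_l}\ge\frac b{8\sigma N}.\tag{13}$$
The bound does not depend on $l$: the probabilities of the types were chosen for this.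

**Two uses, with independent colours.**

* *Good colours:* $\mathcal L$ = big good rectangles, $W=H$, $\sigma=1$, $b=\lambda n$; there are $\kappa_g=\lceil8NM/(\lambda n)\rceil\le16CkM/\lambda+1=k/20+1$ of them.
* *Leftover colours:* $\mathcal L$ = big leftover rectangles, $W=H\setminus\mathrm{Bd}$, $\sigma=\varepsilon_2$, $b=n/4$; there are $\kappa_\ell=\lceil32\varepsilon_2NM/n\rceil\le64\varepsilon_2CkM+1=k/20+1$ of them.

*The hypotheses hold.* For $\sigma=1$: if $u\in X_l$ for several $l\in\mathcal L$, the corresponding $Y_l$ are disjoint because the rectangles are, so $\sum y_l\le N$; likewise for $\sum x_l$. For $\sigma=\varepsilon_2$ the sums are bounded by definition of $\mathrm{Bd}$. A big rectangle has $x_ly_l\ge\lambda nN$. This is the size condition in the first case, and in the second it suffices because $\varepsilon_2Nn/4\le\lambda nN$.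

In both uses the number of colours is at least $8\sigma NM/b$. So by (13) a given pair is missed by all colours of its kind with probability at most
$$\Big(1-\frac b{8\sigma N}\Big)^{8\sigma NM/b}\le e^{-M}=\frac{c_1}{8K}.\tag{14}$$
In both cases $\mu_l\le2N/(\sigma b)$ is bounded in terms of $k$, as $N\le2Ckn$. So the number of triples (colour, $l$, $a$) is bounded in terms of $k$.

The leftover colours use parts of expected size at most $n/8$, which Section 6 found too expensive for all of $H\times H$. They are affordable here because a vertex outside $\mathrm{Bd}$ sees only a share $\varepsilon_2=\frac1{4\lambda}$ of $N$ in leftover rectangles. The good colours have parts about $\lambda n/2$ large, and they need the next section.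

## 9. Random subsets of a good rectangle contain no large hole

**Lemma 6.** Let $X\times Y$ be good, $\alpha|X|,\beta|Y|\le\lambda n/2$, and let $X'\subseteq X$, $Y'\subseteq Y$ be random and disjoint, with vertices treated independently of each other, $\Pr(x\in X')=\alpha$ for $x\in X$, and $\Pr(y\in Y')=\beta$ for $y\in Y$. Then with probability at least $1-e^{-n/20}$ (for $n$ large in terms of $k$) there are no $A'\subseteq X'$, $B'\subseteq Y'$ with $|A'|,|B'|\ge n/3$ such that every vertex of $A'$ has at most two neighbours in $B'$.

**The idea.** Choose vertices $a_1,a_2,\dots$ of $A'$ one at a time, each adjacent to a fraction at least $\rho$ of what is still unseen in $Y$. After at most $\zeta n$ choices one of two things has happened. Either almost all of $Y$ has been seen; then $B'$, of which each $a_i$ sees at most two vertices, is squeezed into the few unseen vertices. Or no vertex of $A'$ sees a fraction $\rho$ of the unseen part any more; by goodness there are fewer than $\varepsilon|X|$ such vertices in $X$, so $A'$ is squeezed. In both cases a random set has far too many vertices in a small set, and the small set is determined by the chosen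 vertices alone. The union bound runs over these small fingerprints only.

*Proof.*

**Step 1: few vertices have low degree to a large set.** For nonempty $B\subseteq Y$ let $Z(B)=\{x\in X:|N(x)\cap B|<\rho|B|\}$. If $|B|\ge\varepsilon|Y|$, then $|Z(B)|<\varepsilon|X|$. Otherwise $|Z(B)|\ge\varepsilon|X|$ and $e(Z(B),B)\le\rho|Z(B)||B|$, contradicting goodness.

**Step 2: the procedure.** We extract a fingerprint from a set $A\subseteq X$. Fix a linear order of $X$ and let $B_0=Y$. At stage $i$:

* if $|B_i|<\varepsilon|Y|$, stop (type II);
* if $|B_i|\ge\varepsilon|Y|$ and $A\subseteq Z(B_i)$, stop (type I);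
* otherwise let $a_{i+1}=\min(A\setminus Z(B_i))$ and $B_{i+1}=B_i\setminus N(a_{i+1})$.

For instance, if $X\cap Y=\emptyset$, all pairs are adjacent and $\rho<1$, then $Z(Y)=\emptyset$. A nonempty $A$ gives $a_1=\min A$, $B_1=\emptyset$, and type II.

**Step 3: it stops early.** Since $a_{i+1}\notin Z(B_i)$, we have $|B_{i+1}|\le(1-\rho)|B_i|\le e^{-\rho}|B_i|$. A stage $i$ at which the procedure does not stop satisfies $\varepsilon|Y|\le|B_i|\le e^{-\rho i}|Y|$, that is $i\le\rho^{-1}\log(1/\varepsilon)$. So it stops with some $i\le\rho^{-1}\log(1/\varepsilon)+1\le\zeta n$ by (9). The $a_j$ are distinct: for $i\ge j$ the vertex $a_j$ has no neighbour in $B_i$, so $a_j\in Z(B_i)$ whenever $|B_i|\ge\varepsilon|Y|$, and $a_j$ is not chosen again.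

**Step 4: the fingerprint determines the outcome.** Let the procedure on $A$ stop at stage $i$ and let $S=\{a_1,\dots,a_i\}\subseteq A$. We claim that the procedure run on $S$ gives the same sequence, the same final set and the same type. For $j<i$, suppose both runs have the same $B_j$. Then $a_{j+1}\in S\setminus Z(B_j)\subseteq A\setminus Z(B_j)$ and $a_{j+1}=\min(A\setminus Z(B_j))$, so $a_{j+1}=\min(S\setminus Z(B_j))$. Thus the run on $S$ does not stop at stage $j$ and makes the same choice. At stage $i$, if the type is I then $S\subseteq A\subseteq Z(B_i)$ and $|B_i|\ge\varepsilon|Y|$, so the run on $S$ stops with type I. If the type is II, the stopping condition depends only on $B_i$.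

For any $S\subseteq X$ write $B_S$ for the final set of the procedure run on $S$. It and the type are functions of $S$ alone.

**Step 5: a hole forces a rare event.** Suppose $A',B'$ are as forbidden, and run the procedure with $A=A'$. We obtain $S\subseteq A'\subseteq X'$ with $|S|\le\zeta n\le n/100$.

*Type I.* Here $A'\subseteq Z(B_S)$ and $|B_S|\ge\varepsilon|Y|$. By Step 1, $|Z(B_S)|<\varepsilon|X|$, but
$$|(Z(B_S)\setminus S)\cap X'|\ge n/3-|S|\ge n/10.$$

*Type II.* Here $B_S=Y\setminus\bigcup_{a\in S}N(a)$, so $B'\setminus B_S\subseteq\bigcup_{a\in S}(N(a)\cap B')$ has at most $2|S|$ elements. Thus $|B_S|<\varepsilon|Y|$, but $|B_S\cap Y'|\ge n/3-2|S|\ge n/10$. Since $S\subseteq X'$ and $X'\cap Y'=\emptyset$, we have $S\cap Y'=\emptyset$, so in fact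
$$|(B_S\setminus S)\cap Y'|\ge n/10.$$

**Step 6: the probability for one fingerprint.** Fix $S\subseteq X$. The event $S\subseteq X'$ has probability $\alpha^{|S|}$ and is independent of what happens at vertices outside $S$. The variables $|(Z(B_S)\setminus S)\cap X'|$ (type I) and $|(B_S\setminus S)\cap Y'|$ (type II) depend only on vertices outside $S$; this is why $S$ was removed, since $X$ and $Y$ may overlap. They are binomial, with means at most $\varepsilon|X|\alpha$, resp. $\varepsilon|Y|\beta$, hence at most $\varepsilon\lambda n/2=n/200$. By (3) each is at least $n/10$ with probability at most $(e/20)^{n/10}\le e^{-0.19n}$.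

**Step 7: the union bound.** The probability that some forbidden $A',B'$ exist is at most
$$\sum_{0\le i\le\zeta n}\binom{|X|}i\alpha^i\cdot2e^{-0.19n}\le2(\zeta n+1)\Big(\frac{e\lambda}{2\zeta}\Big)^{\zeta n}e^{-0.19n}.$$
Here we used $\binom{|X|}i\alpha^i\le(e\alpha|X|/i)^i\le(e\lambda n/(2i))^i$ for $i\ge1$, which is increasing in $i$ for $i\le\lambda n/2$; the term $i=0$ equals $1$. Since $\lambda\ge10^7$, we have $50e\log\lambda\le\lambda$, so $\log\frac{e\lambda}{2\zeta}=\log\lambda+\log(50e\log\lambda)\le2\log\lambda$. Therefore $\big(\frac{e\lambda}{2\zeta}\big)^{\zeta n}\le e^{2\zeta n\log\lambda}=e^{0.02n}$. The bound is at most $2(\zeta n+1)e^{-0.17n}\le e^{-n/20}$ for large $n$. $\square$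

## 10. Colouring the core and counting colours

Fix a linear order on $H$, so that each edge inside $H$ corresponds to one ordered pair $(u,v)$ with $u<v$. This pair lies in exactly one rectangle of the partition. All palettes below are disjoint, and new relative to the colours of Lemma 4.

**Step 1: the rules.** Colour each edge $uv$ inside $H$, $u<v$, by the first applicable rule.

1. If $uv$ touches $\mathrm{Bd}$: use Lemma 3(b) with $Q=\mathrm{Bd}$. By (11) this costs at most $5|\mathrm{Bd}|/n+1\le20Ck\varepsilon_1/\varepsilon_2+1=80Ck/\lambda+1=\frac k{4M}+1\le k/60+1$ colours.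
2. If $(u,v)$ lies in a sparse rectangle: put $uv$ into a graph $G_{sp}$.
3. If $(u,v)$ lies in a tiny rectangle $X_l\times Y_l$: use a palette private to $l$ and Lemma 3(b) with $Q$ the smaller of $X_l,Y_l$, where $|Q|\le\sqrt{\lambda nN}\le n\sqrt{2\lambda Ck}$. By (10) and $C,\lambda\le\sqrt{\log k}$ this costs in total at most $k^{1/4}(5\sqrt{2\lambda Ck}+1)\le k/20$ colours.
4. If $(u,v)$ lies in a big good (resp. big leftover) rectangle $X_l\times Y_l$: give $uv$ the first good (resp. leftover) colour in which $u\in X'_{l,a}$ and $v\in Y'_{l,a}$ for some $a$. If there is none, put $uv$ into $G_{sp}$.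

Finally colour $G_{sp}$ by Corollary 5 with at most $k/4$ colours.

**Step 2: $G_{sp}$ is small enough.** We check that Corollary 5 applies with probability at least $3/4$. Rule 2 contributes at most $\frac12c_1k^2\log k\cdot n$ edges. After rule 1 both ends of an edge in rule 4 are outside $\mathrm{Bd}$, so (14) applies to good and leftover rectangles alike. Rule 4 thus contributes to $G_{sp}$ in expectation at most $e^{-M}E=\frac18c_1k^2\log k\cdot n$ edges. By Markov's inequality it contributes at most $\frac12c_1k^2\log k\cdot n$ edges with probability at least $3/4$, and then $G_{sp}$ has at most $c_1k^2\log k\cdot n$ edges.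

**Step 3: the number of colours.** Adding Lemma 4, Corollary 5, the good colours, the leftover colours, rule 1 and rule 3, the total is at most
$$\frac k5+\frac k4+\frac k{20}+\frac k{20}+\frac k{60}+\frac k{20}+3\le k.$$

**Step 4: where a monochromatic path could live.** No colour from Lemma 4, rule 1, rule 3 or Corollary 5 contains a $P_n$. In a good or leftover colour every edge goes between $X'_{l,a}$ and $Y'_{l,a}$ for some $l,a$, and all these sets are pairwise disjoint. So a monochromatic path lies in a single $X'_{l,a}\cup Y'_{l,a}$ and alternates between the two sets.

**Step 5: leftover colours contain no $P_n$.** By (12), $\mathbb E|X'_{l,a}|\le b/2=n/8$. So (2) gives $|X'_{l,a}|<n/3$ with probability at least $1-e^{-n/24}$. W.h.p. this holds for all of the boundedly many sets. Every edge of a monochromatic path touches its $X'_{l,a}$, so Lemma 3(a) excludes $P_n$.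

**Step 6: good colours contain no induced $P_n$.** Let $P$ be a monochromatic path on $n$ vertices in a good colour, lying in $X'\cup Y'$ with $X'=X'_{l,a}\subseteq X_l$ and $Y'=Y'_{l,a}\subseteq Y_l$. Since $P$ alternates, $A'=V(P)\cap X'$ and $B'=V(P)\cap Y'$ both have size at least $\lfloor n/2\rfloor\ge n/3$. If $P$ is induced in $G$, the $G$-neighbours in $B'$ of a vertex of $A'$ are its neighbours on $P$, so there are at most two. Lemma 6 applies to $X=X_l$, $Y=Y_l$ with $\alpha=\alpha_l\le\lambda n/(2|X|)$ and $\beta=\beta_l\le\lambda n/(2|Y|)$, by (12) with $b=\lambda n$; here $W=H$, so every vertex of $X_l$ and $Y_l$ takes part. It says that such $A',B'$ exist with probability at most $e^{-n/20}$. With a union bound over the boundedly many (in terms of $k$) triples (colour, $l$, $a$), w.h.p. no such $P$ exists in any good colour.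

**Step 7: conclusion.** The random events required in Steps 2, 5 and 6 hold simultaneously with probability at least $3/4-o_{n\to\infty}(1)>0$, where the $o(1)$ depends on $k$ and $n$ only. So for $n\ge n_0(k)$ a $k$-colouring exists in which no monochromatic $P_n$ is induced in $G$. As $G$ was an arbitrary graph with at most
$$E=Kk^2\log k\cdot n=10^{-9}\,\frac{k^2(\log k)^{3/2}}{(\log\log k)^{5/2}}\,n$$
edges, the bound (1) follows with $c=10^{-9}$. With Section 1 this proves Theorem 1, and with it Corollary 2. $\blacksquare$
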